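# Wreath products, rational quotients, and the Chow Künneth properties of $BG$

## 1. The group $\mu_m\wr_\Omega\Gamma$ and its action on $\mathbf C^\Omega$

Let $\Gamma$ be a finite group, $\Omega$ a finite $\Gamma$-set, and $m\ge 1$. Put $A=\mu_m^\Omega$, the group of functions $\Omega\to\mu_m$, on which $\Gamma$ acts by $({}^\gamma a)(\omega)=a(\gamma^{-1}\omega)$. The object of these notes is the wreath product
$$G=\mu_m\wr_\Omega\Gamma=A\rtimes\Gamma .$$
It acts on $\mathbf C^\Omega$: the subgroup $A$ acts diagonally, coordinate by coordinate, and $\Gamma$ permutes the coordinates. When $\Omega=\Gamma$ with left translation we get the regular wreath product, written $\mathbf Z/m\wr\Gamma$.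

Two features of this group pull in opposite directions.

*The quotient forgets $A$.* The map $(x_\omega)\mapsto(x_\omega^m)$ identifies $\mathbf C^\Omega/A$ with $\mathbf C^\Omega$ again, with $\Gamma$ still permuting coordinates. So a quotient variety of $G$ looks like a quotient variety of $\Gamma$.

*The group remembers subsets of $\Omega$.* Let $S\subset\Omega$ be a nonempty subset with setwise stabilizer $H=\Gamma_S$. Let $D\subset A$ be the group of functions that are constant on $S$ and equal to $1$ off $S$. Then $D\cong\mu_m$, and $H$ centralizes $D$ because ${}^\gamma a=a$ for $a\in D$ and $\gamma\in H$. So $G$ contains $D\times H$. We shall see that through this subgroup the Chow groups of $BG$ detect the Chow groups of $BH$, even when $V/G$ is a rational variety.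

For instance, let $m=2$, $\Gamma=\mathbf Z/2$, $\Omega=\{1,2\}$ with the swap. Then $G$ is the dihedral group of order $8$ acting on $\mathbf C^2$ by sign changes and the swap, and $\mathbf C[x,y]^G=\mathbf C[x^2+y^2,\,x^2y^2]$. For $S=\{1\}$ we have $H=1$ and $D=\mu_2\times 1$. For $S=\Omega$ we have $H=\Gamma$ and $D=\{\pm(1,1)\}$.

Here is the first feature in the form that we need. A variety is *rational* if it is birational to an affine space, and *stably rational* if its product with some affine space is rational.

**Lemma 1.** Let $W$ be a faithful complex representation of $\Gamma$. Then $V=\mathbf C^\Omega\oplus W$, with $A$ acting trivially on $W$, is a faithful representation of $G=\mu_m\wr_\Omega\Gamma$, and $V/G\cong(\mathbf C^\Omega\oplus W)/\Gamma$. If $W/\Gamma$ is rational, then $V/G$ is rational.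

*Proof.* If $(a,\gamma)$ acts trivially on $V$, its action on $W$ shows $\gamma=1$, and then its action on $\mathbf C^\Omega$ shows $a=1$. The $m$-th power map on coordinates identifies $\mathbf C^\Omega/A$ with $\mathbf C^\Omega$. It is $\Gamma$-equivariant for the permutation action, so $V/G=(V/A)/\Gamma\cong(\mathbf C^\Omega\oplus W)/\Gamma$.

For the last claim we use the no-name lemma (Speiser), whose proof is short. The fixed locus in $W$ of each $\gamma\ne1$ is a proper linear subspace, so there is a nonempty $\Gamma$-invariant open subset $W^\circ\subset W$ on which $\Gamma$ acts freely. The map $(\mathbf C^\Omega\times W^\circ)/\Gamma\to W^\circ/\Gamma$ becomes a trivial vector bundle on the étale cover $W^\circ\to W^\circ/\Gamma$, and $\Gamma$ acts linearly on its fibers. By étale descent of vector bundles it is a vector bundle of rank $|\Omega|$ for the Zariski topology. Hence $(\mathbf C^\Omega\oplus W)/\Gamma$ is birational to $\mathbf A^{|\Omega|}\times W/\Gamma$, which is rational if $W/\Gamma$ is. $\square$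

## 2. Four conditions on a finite group, and what the wreath products prove

Let $G$ be a finite group, $BG$ its classifying stack over $\mathbf C$, and $V$ a faithful complex representation. All coefficients are integral, and Chow groups of $BG$ are equivariant Chow groups, recalled in Section 3. The following four conditions are taken from Burt Totaro, "The motive of a classifying space", arXiv:1407.1366 (2014).

**(1)** $BG$ is *stably rational*: the variety $V/G$ is stably rational. This does not depend on the choice of the faithful representation $V$.

**(2)** *The birational motive of $BG$ is trivial.* Let $X$ be a smooth projective variety birational to $V/G$. The condition says that the birational Chow motive of $X$ in the sense of Kahn–Sujatha is that of $\operatorname{Spec}\mathbf C$. Equivalently, the degree map $CH_0(X_F)\to\mathbf Z$ is an isomorphism for every field $F\supset\mathbf C$. This depends neither on $X$ nor on $V$.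

**(3)** $BG$ has the *weak Chow Künneth property*: for every field $F\supset\mathbf C$ the map $CH_*(BG)\to CH_*(BG_F)$ is surjective. Equivalently, this holds for every finitely generated $F$ over $\mathbf C$.

**(4)** $BG$ has the *Chow Künneth property*: for every separated scheme $Y$ of finite type over $\mathbf C$ the product map $CH_*(BG)\otimes_{\mathbf Z}CH_*(Y)\to CH_*(BG\times Y)$ is an isomorphism.

To get a feeling for the degree condition in (2): for $X=\mathbf P^n$ we have $CH_0(\mathbf P^n_F)=\mathbf Z$ by degree for every $F$, so the condition holds. For a smooth projective curve $X$ of genus at least $1$, the kernel of the degree map on $CH_0(X)$ is the group of points of the Jacobian, which is not zero, so the condition fails.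

Are the four conditions equivalent for every finite group? The answer is no.

**Theorem A.** For every prime $p$ there is a finite $p$-group $G$ with a faithful complex representation $V$ such that $V/G$ is rational, so (1) and (2) hold, but $BG$ satisfies neither (3) nor (4). Hence (1)–(4) are not all equivalent: neither (1) nor (2) implies (3) or (4).

**Theorem B.** Let $\Gamma$ be a finite group, $m$ a positive multiple of $|\Gamma|$, and $G=\mathbf Z/m\wr\Gamma$ the regular wreath product.

- (a) $G$ satisfies (1) iff $\Gamma$ does, and $G$ satisfies (2) iff $\Gamma$ does.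
- (b) $G$ satisfies (3) iff every subgroup of $\Gamma$ satisfies (3).
- (c) $G$ satisfies (4) iff every subgroup of $\Gamma$ satisfies (4).

So for these groups (1) and (2) see only $\Gamma$, while (3) and (4) see every subgroup of $\Gamma$.

Besides standard intersection theory (Fulton, Edidin–Graham), Theorem A rests on three cited facts.

- **Saltman's theorem** (Saltman, *Noether's problem over an algebraically closed field*, Invent. Math. 77 (1984)). For every prime $p$ there is a finite $p$-group $H$ such that the unramified Brauer group of $\mathbf C(V)^H$ is nonzero, where $V$ is a faithful representation of $H$. By purity this group is $\mathrm{Br}(X)$ for any smooth projective model $X$ of $V/H$.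
- **The Brauer pairing.** For $X$ smooth projective over $\mathbf C$, $\alpha\in\mathrm{Br}(X)$ and a field $F\supset\mathbf C$, the rule $\sum n_xx\mapsto\sum n_x\,\mathrm{cores}_{F(x)/F}\,\alpha(x)$ is a well-defined homomorphism $CH_0(X_F)\to\mathrm{Br}(F)$. (This is reciprocity on proper curves; see Rost, *Chow groups with coefficients*, and Merkurjev, *Unramified elements in cycle modules*.)
- **Injectivity.** For $X$ smooth, $\mathrm{Br}(X)\to\mathrm{Br}(\mathbf C(X))$ is injective.

## 3. Equivariant Chow groups, transfer, and the variable $t$

From now on "scheme" means separated scheme of finite type over a field $F\supset\mathbf C$. Algebraic groups are linear over $\mathbf C$, base changed to $F$ when needed.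

**Definition.** Let $K$ be a linear algebraic group acting on a scheme $T$. Choose a representation of $K$ of dimension $l$ and an open invariant subset $U$ on which $K$ acts freely, with complement of codimension greater than $\dim T-j$. Then
$$CH^K_j(T)=CH_{j+l-\dim K}\big((T\times U)/K\big),$$
which is independent of the choices. If $K$ acts trivially on $T$, this is the Chow group of $BK\times T$, and $CH^K_{-i}(\operatorname{Spec}F)=CH^i(BK_F)$.

The following are standard.

- **(E1)** $CH^K_j(T)=0$ for $j>\dim T$.
- **(E2)** For a closed invariant $Z\subset T$ the sequence $CH^K_j(Z)\to CH^K_j(T)\to CH^K_j(T\setminus Z)\to0$ is exact.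
- **(E3)** For a representation $E$ of $K$ of dimension $r$, pullback is an isomorphism $CH^K_j(T)\cong CH^K_{j+r}(E\times T)$. Under it, pushforward along the zero section $CH^K_j(T)\to CH^K_j(E\times T)\cong CH^K_{j-r}(T)$ is multiplication by the top Chern class $c_r(E)$. In general $c_i(E)$ lowers the index by $i$.
- **(E4)** For $K'\subset K$ closed and a $K'$-scheme $T'$, $CH^{K'}_j(T')\cong CH^K_{j+\dim K-\dim K'}(K\times^{K'}T')$. If $T'$ is the restriction of a $K$-scheme, then $K\times^{K'}T'=K/K'\times T'$.
- **(E5)** If a normal subgroup $N\subset K$ acts freely on $T$ with quotient $T/N$, then $CH^K_j(T)\cong CH^{K/N}_{j-\dim N}(T/N)$.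
- **(E6)** There are equivariant proper pushforwards, flat pullbacks, Gysin maps for regular embeddings, and external products. They have the usual compatibilities and commute with extension of the base field.

For finite groups, a homomorphism $K'\to K$ gives a pullback: on approximations it is flat pullback along the smooth map $(U\times U')/K'\to U/K$ (times $T$), and it preserves the index $j$. For an inclusion $K'\subset K$ it is the restriction $\mathrm{res}^K_{K'}$. In that case there is also a transfer $\mathrm{tr}^K_{K'}$, namely pushforward along the finite étale map $U/K'\to U/K$. It too preserves $j$, and $\mathrm{tr}^K_{K'}\mathrm{res}^K_{K'}=[K:K']$. All of these commute with external products and with base change of fields.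

**Definition.** $R^i(K,F)=\operatorname{coker}\big(CH^i(BK)\to CH^i(BK_F)\big)$.

Condition (3) for $K$ says that all $R^i(K,F)$ vanish. Since $CH^0(BK_F)=\mathbf Z$ is generated by the fundamental class, $R^0(K,F)=0$. For $i>0$ and $x\in CH^i(BK_F)$ we have $|K|\,x=\mathrm{tr}^K_1\mathrm{res}^K_1x$ with $\mathrm{res}^K_1x\in CH^i(\operatorname{Spec}F)=0$. So
$$|K|\cdot CH^i(BK_F)=0\quad\text{and}\quad |K|\cdot R^i(K,F)=0\qquad(i>0).\tag{3.1}$$

**Lemma 2 (double coset formula).** Let $K,M$ be subgroups of a finite group $G$, and let $T$ be a scheme with trivial action. For $x\in CH^M_*(T)$,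
$$\mathrm{res}^G_K\,\mathrm{tr}^G_M(x)=\sum_{g\in K\backslash G/M}\mathrm{tr}^K_{K\cap gMg^{-1}}\,c_g^*x,\qquad c_g:K\cap gMg^{-1}\to M,\quad c_g(k)=g^{-1}kg .$$

*Proof.* Restriction followed by transfer is computed on the fiber product $U/K\times_{U/G}U/M=U\times^G(G/K\times G/M)$, by base change of finite pushforward along flat maps. The $G$-orbits on $G/K\times G/M$ are represented by the points $(K,gM)$ with $g\in K\backslash G/M$, and the stabilizer of such a point is $K\cap gMg^{-1}$. So the fiber product is $\bigsqcup_gU/(K\cap gMg^{-1})$. On the $g$-th piece the map to $U/K$ is the projection, and the map to $U/M$ is $u\mapsto g^{-1}u$, which is equivariant for $c_g$ because $g^{-1}ku=c_g(k)\,g^{-1}u$. Pulling back along it is $c_g^*$. $\square$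

**Lemma 3.** Let $H$ be a finite group, $T$ a scheme with trivial action, and $t=c_1(\chi)$ with $\chi$ the standard character of $\mu_m$. Then
$$CH^{\mu_m\times H}_*(T)=CH^H_*(T)[t]/(mt).$$
So each element of $CH_j^{\mu_m\times H}(T)$ is a sum $\sum_kt^ky_k$ with $y_k\in CH^H_{j+k}(T)$, where $y_0$ is well defined and, for $k\ge1$, $y_k$ is well defined in $CH^H_{j+k}(T)/m$. For $H'\subset H$ and $y\in CH^{H'}_*(T)$,
$$\mathrm{tr}^{\mu_m\times H}_{\mu_m\times H'}(t^ky)=t^k\,\mathrm{tr}^H_{H'}(y).$$

*Proof.* For $\mathbf G_m\times H$ use $\mathbf A^{N+1}\setminus 0$ as the approximation for $\mathbf G_m$. The projective bundle formula for $\mathbf P^N\times(T\times U)/H$, with $N$ large, gives $CH^{\mathbf G_m\times H}_*(T)=CH^H_*(T)[t]$. Now $(\mathbf G_m\times H)/(\mu_m\times H)\cong\mathbf G_m$ with $\mathbf G_m$ acting by weight $m$. By (E4), $CH^{\mu_m\times H}_j(T)=CH^{\mathbf G_m\times H}_{j+1}(\mathbf G_m\times T)$ for this action. By (E2) and (E3), applied to $\{0\}\subset\mathbf A^1$ with weight $m$, this is the cokernel of multiplication by $c_1(\chi^m)=mt$ from $CH^{\mathbf G_m\times H}_{j+1}(T)$ to $CH^{\mathbf G_m\times H}_j(T)$.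 This is the first formula. For the transfer, $t^k$ is restricted from $\mu_m\times H$, so the projection formula pulls it out. For $k=0$, the covering for $\mu_m\times H'\subset\mu_m\times H$ is the base change of the covering for $H'\subset H$ along the projection $\mu_m\times H\to H$, and flat base change gives the claim. $\square$

**Example (abelian groups satisfy all four conditions).** With $H=1$, Lemma 3 gives $CH_*(B\mu_m\times Y)=CH_*(Y)[t]/(mt)=CH_*(B\mu_m)\otimes CH_*(Y)$, so $\mu_m$ satisfies (4). For general $H$, Lemma 3 says $CH^{\mu_m\times H}_*(Y)=\mathbf Z[t]/(mt)\otimes CH^H_*(Y)$. So if $H$ satisfies (4), then so does $\mu_m\times H$. By induction every finite abelian group satisfies (4), and (3) by Lemma 4 below.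

Quotients by abelian groups are rational too. Diagonalize a faithful representation of dimension $N$. The invariant Laurent monomials in the coordinates form a finite-index sublattice $\Lambda\subset\mathbf Z^N$. The invariant field is the fraction field of $\mathbf C[\Lambda]$, which is purely transcendental because $\Lambda\cong\mathbf Z^N$. Hence (1) holds, and (2) holds with $X=\mathbf P^N$. A counterexample has to be found among non-abelian groups.

## 4. Brauer classes obstruct the weak Chow Künneth property

First, how the two Chow conditions are related.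

**Lemma 4.** (4) implies (3).

*Proof.* It is enough to treat finitely generated $F=\mathbf C(Y)$ with $Y$ integral. A cycle on the generic fiber extends over an open part of $Y$ and then, by closure, over $Y$. So $CH_*(BG\times Y)\to CH_*(BG_F)$ is surjective. By (4) the source is spanned by products $a\times y$. Those with $y$ of dimension less than $\dim Y$ go to $0$, since $y$ misses the generic point, and $a\times[Y]\mapsto a_F$. So every class of $CH_*(BG_F)$ comes from $CH_*(BG)$. $\square$

The next lemma produces groups without (3). The mechanism is a decomposition of a graph.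

**Lemma 5.** If $H$ satisfies (3), then $\mathrm{Br}(X)=0$ for a smooth projective model $X$ of $V/H$.

*Proof.*

**Step 1: pass from $BH$ to a variety.** Choose $U\subset V$ open with $H$ acting freely, and a smooth variety $B$ that is open in $U/H$ and also isomorphic to an open subset of $X$. Let $n=\dim B$, and let $U'\subset U$ be the preimage of $B$. For every $F$ the restriction $CH^H_*(V_F)\to CH^H_*(U'_F)=CH_*(B_F)$ is surjective by (E2) and (E5), and $CH^H_*(V_F)\cong CH_*(BH_F)$ up to a degree shift by (E3). Every class in $CH_*(BH_F)$ comes from $\mathbf C$ by (3). Therefore $CH_*(B)\to CH_*(B_F)$ is surjective for all $F$.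

**Step 2: every class on $B\times Y$ is a sum of products.** We claim that $CH_*(B)\otimes CH_*(Y)\to CH_*(B\times Y)$ is surjective for every $Y$, by induction on $\dim Y$. Since $CH_*(B\times Y)$ is generated by the images of $CH_*(B\times Y_i)$ for the irreducible components $Y_i$, and pushforward takes products to products, we may assume $Y$ integral. Let $x\in CH_k(B\times Y)$. Its restriction to
$$CH_{k-\dim Y}(B_{\mathbf C(Y)})=\varinjlim_{Y'}CH_k(B\times Y'),\qquad Y'\subset Y\text{ dense open},$$
equals $a_{\mathbf C(Y)}$ for some $a\in CH_*(B)$, by Step 1. So $x-a\times[Y]$ vanishes on $B\times Y'$ for some $Y'$, and hence comes from $CH_k(B\times(Y\setminus Y'))$. There the induction hypothesis applies.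

**Step 3: the generic point of $X$ is a constant zero-cycle.** Take $Y=X$. The graph of $B\hookrightarrow X$ equals $\sum a_i\times b_i$ in $CH_n(B\times X)$, with $a_i\in CH_{n-d_i}(B)$ and $b_i\in CH_{d_i}(X)$. Restrict to the generic point of $B$ and put $F=\mathbf C(B)=\mathbf C(X)$. The graph becomes the $F$-point $\eta$ of $X_F$ given by the generic point. If $d_i>0$, then $a_i$ has dimension less than $n$ and restricts to $0$. If $d_i=0$, then $a_i$ is a multiple of $[B]$. So $\eta=z_F$ in $CH_0(X_F)$ for some $z\in CH_0(X)$.

**Step 4: evaluate a Brauer class.** Let $\alpha\in\mathrm{Br}(X)$ and apply the Brauer pairing to $\eta=z_F$. The left side gives $\alpha|_{\mathbf C(X)}$. On the right side, $z$ is a combination of complex points, and $\alpha$ takes values in $\mathrm{Br}(\mathbf C)=0$ there, so we get $0$. Hence $\alpha|_{\mathbf C(X)}=0$, and $\alpha=0$ by injectivity. $\square$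

Saltman's $p$-groups therefore fail (3). This does not answer the question: Saltman's groups fail (2) as well, since a nonzero $\alpha\in\mathrm{Br}(X)$ together with $CH_0(X_F)=\mathbf Z$ for $F=\mathbf C(X)$ would contradict Step 4 (the class $\eta$ would equal that of any complex point, extended to $F$). Nor can Lemma 5 be applied to a group with rational quotient: there one may take $X=\mathbf P^n$, for which $\operatorname{Br}(X)$ must vanish, again because $CH_0(X_F)=\mathbf Z$. What we need is a group with rational quotient whose Chow groups see a bad subgroup.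

## 5. Transfer from a subgroup, and where it loses the class

Any finite $H$ embeds in a symmetric group $S_n$, and $\mathbf C^n/S_n=\mathbf A^n$ by elementary symmetric functions. If (3) passed from a group to its subgroups, then embedding one of Saltman's groups in $S_n$ would finish the argument. So one tries to prove: if $H\subset\Gamma$ and $R^i(H,F)\ne0$, then $R^i(\Gamma,F)\ne0$. The available maps are
$$CH^i(BH_F)\xrightarrow{\ \mathrm{tr}\ }CH^i(B\Gamma_F)\xrightarrow{\ \mathrm{res}\ }CH^i(BH_F),$$
and we would like the composite to be the identity, or at least nonzero on $R^i(H,F)$. Lemma 2 says what it is: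
$$\mathrm{res}^\Gamma_H\mathrm{tr}^\Gamma_H(\beta)=\beta+\sum_{g\in H\backslash\Gamma/H,\ g\notin H}\mathrm{tr}^H_{H\cap gHg^{-1}}\,c_g^*\beta .\tag{5.1}$$
The term $g=1$ is what we want; the other terms may cancel it, and nothing in (5.1) keeps them apart.

They really can cancel. Take $\Gamma=\mu_p\times\mu_p$ and $H=\mu_p\times1$. There are $p$ double cosets. Since $\Gamma$ is abelian, each contributes $\beta$, and the composite is multiplication by $p$. But $CH^i(BH_F)$ is killed by $p$ for $i>0$ by (3.1), so the composite is zero in positive degrees.

The way around this is to mark the term $g=1$. Enlarge $\Gamma$ to $G=\mu_m\wr_\Omega\Gamma$, where $\Omega$ contains a subset $S$ with $\Gamma_S=H$. Before transferring, multiply by the Euler class of $\mathbf C^S$; after restricting, look at $D\times H$ instead of $H$. The $g$-conjugate of the Euler class is the Euler class of $\mathbf C^{gS}$, and $D$ acts nontrivially only on the coordinates in $S$. So this class has degree $|gS\cap S|$ in $t$, and this number equals $|S|$ only if $gS=S$, that is, $g\in H$. Reading off the coefficient of $t^{|S|}$ selects the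 term $g=1$. By Lemma 1 the enlargement costs nothing on the side of rationality.

## 6. Recovering $CH^H_*$ modulo $m$ from $CH^G_*$

**Proposition 6.** Let $\Omega$ be a finite $\Gamma$-set, $S\subset\Omega$ a nonempty subset, $s=|S|$, and $H=\Gamma_S$ its setwise stabilizer. Let $m\ge1$ and $G=\mu_m\wr_\Omega\Gamma$. For every scheme $T$ over a field $F\supset\mathbf C$ (trivial actions) there are homomorphisms
$$CH^H_j(T)\xrightarrow{\ \varphi\ }CH^G_{j-s}(T)\xrightarrow{\ \psi\ }CH^H_j(T)/m,$$
compatible with external products and with extension of the base field, such that $\psi\varphi$ is the reduction map. In particular the composite $R^i(H,F)\to R^{i+s}(G,F)\to R^i(H,F)/m$ is the canonical surjection.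

*Proof.*

**Step 1: the subgroups and the two maps.** Let $D\cong\mu_m$ be as in Section 1, and put
$$K=D\times H\ \subset\ M=A\rtimes H\ \subset\ G .$$
Let $q:M\to H$ be the projection. The space $E=\mathbf C^S\subset\mathbf C^\Omega$ is an $M$-subrepresentation, since $A$ acts diagonally and $H$ preserves $S$. Let $e=c_s(E)$. Define
$$\varphi(\beta)=\mathrm{tr}^G_M(e\cdot q^*\beta),\qquad \psi(x)=\text{the coefficient of }t^s\text{ in }\mathrm{res}^G_K(x).$$
Here $q^*$ and $\mathrm{tr}$ preserve the index and $e$ lowers it by $s$, so $\varphi$ maps $CH^H_j(T)$ to $CH^G_{j-s}(T)$. By Lemma 3 the coefficient of $t^s$ of a class in $CH^{D\times H}_{j-s}(T)$ is well defined in $CH^H_j(T)/m$; this uses $s\ge1$. All the ingredients are additive and commute with external products by classes on a scheme $Y$ and with field extension.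

**Step 2: the double cosets.** We apply Lemma 2 to $\mathrm{res}^G_K\mathrm{tr}^G_M$, so we need $K\backslash G/M$. As $A\subset M$ is normal in $G$, it acts trivially on $G/M=\Gamma/H$, and $K$ acts on $\Gamma/H$ through $H$. So representatives can be taken as $g\in\Gamma$ running over $H\backslash\Gamma/H$. Moreover $gMg^{-1}=A\rtimes gHg^{-1}$, hence
$$K\cap gMg^{-1}=D\times H_g,\qquad H_g=H\cap gHg^{-1}.$$

**Step 3: the conjugated Euler class.** Multiplication by $g$ maps $\mathbf C^S$ to $\mathbf C^{gS}$, and $g\,(g^{-1}kg)\,v=k\,(gv)$. So $c_g^*E$ is the representation $\mathbf C^{gS}\subset\mathbf C^\Omega$ restricted to $D\times H_g$. The group $H_g$ preserves both $S$ and $gS$. The group $D$ acts through $\chi$ on coordinates in $S$ and trivially on the others. So, with the permutation representations $P_1=\mathbf C^{gS\cap S}$ and $P_2=\mathbf C^{gS\setminus S}$ of $H_g$ and with $r=|gS\cap S|$,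
$$\mathbf C^{gS}=(P_1\otimes\chi)\oplus P_2,\qquad c_g^*e=c_{s-r}(P_2)\sum_{k=0}^rc_{r-k}(P_1)\,t^k .\tag{6.1}$$

**Step 4: the rest of the term does not involve $t$.** The homomorphism $q\circ c_g:D\times H_g\to H$ sends $(d,h)$ to $g^{-1}hg$, because $g^{-1}dg\in A$. It factors through the projection to $H_g$, so $c_g^*q^*\beta$ is pulled back from $CH^{H_g}_*(T)$. With (6.1), the class $c_g^*(e\cdot q^*\beta)$ has the form $\sum_{k\le r}t^ky_k$ with $y_k\in CH^{H_g}_*(T)$. By Lemma 3 its transfer to $D\times H$ is $\sum_{k\le r}t^k\,\mathrm{tr}^H_{H_g}(y_k)$.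

**Step 5: read off the coefficient of $t^s$.** If $g\notin H$, then $gS\ne S$, so $r<s$ and this term contributes nothing. The double coset of $H$ itself has the representative $g=1$, with $H_1=H$, $r=s$ and $P_2=0$. By (6.1) the coefficient of $t^s$ is $c_0(P_1)\beta=\beta$. So $\psi\varphi(\beta)=\beta$ mod $m$.

**Step 6: the statement on $R^i$.** Take $T=\operatorname{Spec}\mathbf C$ and $T=\operatorname{Spec}F$, with $j=-i$. Since $\varphi$ and $\psi$ commute with extension from $\mathbf C$ to $F$, they induce maps on cokernels $R^i(H,F)\to R^{i+s}(G,F)\to R^i(H,F)/m$, and the composite is reduction mod $m$. $\square$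

**Example.** Take $m=2$, $\Gamma=\mathbf Z/2$, $\Omega=\{1,2\}$, so $|G|=8$. For $S=\{1\}$: $H=1$, $M=A$, and $\varphi(1)=\mathrm{tr}^G_A(c_1(x_1))$ with $x_1$ the first coordinate line. Restricted to $D=\mu_2\times1$, the term $g=1$ gives $t$, and the swap gives $c_1$ of the second coordinate line, which is $0$ on $D$. The coefficient of $t$ is $1$. For $S=\Omega$: $H=\Gamma$ and $M=G$, so there is no transfer. Restricted to $D\times\Gamma$ the representation $\mathbf C^2$ is $(1\oplus\sigma)\otimes\chi$ with $\sigma$ the sign character. So $e=t(t+u)=t^2+ut$ with $u=c_1(\sigma)$, and the coefficient of $t^2$ in $e\beta$ is $\beta$.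

## 7. $p$-groups with rational quotient that fail (3): proof of Theorem A

**Step 1: a bad subgroup.** Let $H$ be a finite $p$-group as in Saltman's theorem, $|H|=p^k$. By Lemma 5, $H$ fails (3). Since $R^0=0$, there are $F$ and $i>0$ with $R^i(H,F)\ne0$.

**Step 2: a good $p$-group around it.** The purpose is to embed $H$ in a $p$-group with rational quotient. Let $\Gamma_0=1$, acting on $W_0=\mathbf C$, and $\Gamma_k=\Gamma_{k-1}\wr\mathbf Z/p=(\Gamma_{k-1})^p\rtimes\mathbf Z/p$, acting by permuting coordinates on $W_k=(W_{k-1})^p=\mathbf C^{p^k}$. Then $\Gamma_k\subset S_{p^k}$ has order $p^{a_k}$ with $a_0=0$ and $a_k=pa_{k-1}+1$, so $a_k=1+p+\dots+p^{k-1}$. This is the exponent of $p$ in $(p^k)!$, so $\Gamma_k$ is a Sylow $p$-subgroup of $S_{p^k}$. By Cayley's theorem $H$ embeds in $S_{p^k}$, and after conjugation in $\Gamma=\Gamma_k$.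

**Step 3: $W_k/\Gamma_k$ is rational.** We use induction on $k$; the case $k=0$ is clear. Dividing first by $(\Gamma_{k-1})^p$,
$$W_k/\Gamma_k=(W_{k-1}/\Gamma_{k-1})^p/(\mathbf Z/p),$$
with $\mathbf Z/p$ permuting the factors cyclically. By induction there is a birational map from $W_{k-1}/\Gamma_{k-1}$ to some $\mathbf A^n$. Its $p$-fold power commutes with the cyclic permutations, so $W_k/\Gamma_k$ is birational to $(\mathbf A^n)^p/(\mathbf Z/p)$, the quotient of a linear representation of $\mathbf Z/p$. As in the example on abelian groups in Section 3, diagonalize it: the invariant field is the fraction field of $\mathbf C[\Lambda]$ for a finite-index lattice $\Lambda\subset\mathbf Z^{np}$ of invariant Laurent monomials. Hence it is purely transcendental.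

**Step 4: the group $G$.** Let $\Omega=\Gamma/H$ and $S=\{eH\}$, so $\Gamma_S=H$ and $s=1$. Let $m=p$ and $G=\mu_p\wr_\Omega\Gamma$, which is a finite $p$-group. The representation $W_k$ of $\Gamma$ is faithful and $W_k/\Gamma$ is rational. By Lemma 1, $G$ has a faithful representation $V$ with $V/G$ rational, so (1) holds. In (2) we may take $X=\mathbf P^n$ with $n=\dim V$, and $CH_0(\mathbf P^n_F)=\mathbf Z$ for all $F$, so (2) holds.

**Step 5: failure of (3) and (4).** The group $R=R^i(H,F)$ is nonzero and killed by $p^k$, by (3.1). So $R/p\ne0$: if $R=pR$, then $R=p^kR=0$. By Proposition 6, $R^{i+1}(G,F)$ surjects onto $R/p\ne0$. So $CH^{i+1}(BG)\to CH^{i+1}(BG_F)$ is not surjective, and (3) fails. By Lemma 4, (4) fails. This proves Theorem A. $\blacksquare$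

## 8. Theorem B: rationality, and descent of (3) and (4) to subgroups

Now $\Omega=\Gamma$ with left translation, $|\Gamma|$ divides $m$, and $G=\mu_m\wr_\Omega\Gamma\cong\mathbf Z/m\wr\Gamma$.

**Part (a).** Let $W$ be a faithful representation of $\Gamma$. By Lemma 1 the variety $(\mathbf C^\Omega\oplus W)/\Gamma$ is the quotient of a faithful representation of $G$, and it is visibly the quotient of a faithful representation of $\Gamma$. Since (1) and (2) do not depend on the faithful representation, (1) for $G$ and (1) for $\Gamma$ are the same statement, and likewise for (2).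

For the "only if" parts of (b) and (c), let $H\le\Gamma$ be any subgroup and take $S=H\subset\Omega=\Gamma$. Then $\Gamma_S=\{g:gH=H\}=H$, so Proposition 6 applies with $s=|H|$. This is why the regular wreath product reaches every subgroup at once.

**"Only if" in (b).** Let $G$ satisfy (3) and let $i>0$. By (3.1), $R^i(H,F)$ is killed by $|H|$, hence by $m$, so $R^i(H,F)=R^i(H,F)/m$. By Proposition 6 it is a quotient, in fact a direct summand, of $R^{i+s}(G,F)=0$. As $R^0(H,F)=0$, $H$ satisfies (3).

**"Only if" in (c).** Let $G$ satisfy (4). For a $\mathbf C$-scheme $Y$ consider the product maps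
$$\theta:P=CH_*(BH)\otimes CH_*(Y)\to Q=CH_*(BH\times Y),\qquad \Theta:CH_*(BG)\otimes CH_*(Y)\to CH_*(BG\times Y).$$
By assumption $\Theta$ is an isomorphism, and we must show that $\theta$ is one.

*Step 1: split off the part that $m$ does not kill.* Pullback from $Y$ and restriction to the trivial group split off $CH_*(Y)$ from both sides compatibly:
$$P=CH_*(Y)\oplus\tilde P,\qquad Q=CH_*(Y)\oplus\tilde Q,\qquad \theta=\mathrm{id}\oplus\tilde\theta .$$
Here $\tilde P=\bigoplus_{i>0}CH^i(BH)\otimes CH_*(Y)$, and $\tilde Q$ is the kernel of restriction $Q\to CH_*(Y)$. By (3.1), $\tilde P$ is killed by $|H|$. For $x\in\tilde Q$ we have $|H|x=\mathrm{tr}^H_1\mathrm{res}^H_1x=0$. So both are killed by $m$.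

*Step 2: injectivity.* Write $\varphi,\psi$ for the maps of Proposition 6, both for $T=\operatorname{Spec}\mathbf C$ and for $T=Y$. Let $x\in\tilde P$ with $\theta(x)=0$. Compatibility with external products gives $\Theta((\varphi\otimes1)x)=\varphi(\theta x)=0$, hence $(\varphi\otimes1)x=0$. Applying $\psi\otimes1$, whose target is $P/m$, we get $x\in mP$. Since $mP=mCH_*(Y)\oplus m\tilde P$ and $x\in\tilde P$, we have $x\in m\tilde P=0$.

*Step 3: surjectivity.* Let $y\in\tilde Q$ and write $\varphi(y)=\Theta(w)$. Applying $\psi$, the class of $y$ in $Q/mQ$ is the image of $(\psi\otimes1)(w)\in P/m$ under $\theta/m$. So $y\in\theta(P)+mQ$. Projecting to $\tilde Q$ gives $y\in\tilde\theta(\tilde P)+m\tilde Q=\tilde\theta(\tilde P)$.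

So $\tilde\theta$, and hence $\theta$, is an isomorphism, and $H$ satisfies (4).

## 9. Cells in $(\mathbf P^N)^\Omega$ and the Chow groups of $B(\mathbf G_m\wr_\Omega\Gamma')$

For the converse we replace $\mu_m$ by $\mathbf G_m$, compute the Chow groups of that larger group in terms of subgroups, and come back to $G$ as a stabilizer. For a subgroup $\Gamma'\le\Gamma$ let
$$L'=\mathbf G_m\wr_\Omega\Gamma'=\mathbf G_m^\Omega\rtimes\Gamma' .$$
The torus is approximated by $(\mathbf P^N)^\Omega$, with $\Gamma'$ permuting the factors, so we first study this space.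

**Proposition 7.** Fix $N$. For $f:\Omega\to\{0,\dots,N\}$ put $|f|=\sum_\omega f(\omega)$, and let $\Gamma'_f$ be its stabilizer in $\Gamma'$. For every scheme $T$ over a field $F\supset\mathbf C$ (trivial action) there is an isomorphism
$$\bigoplus_{f\bmod\Gamma'}CH^{\Gamma'_f}_{j-|f|}(T)\;\cong\;CH^{\Gamma'}_j\big((\mathbf P^N)^\Omega\times T\big),$$
compatible with external products and field extensions.

**Example.** For $N=1$, $\Omega=\{1,2\}$ and $\Gamma'=\mathbf Z/2$ the orbits of $f$ are $(0,0)$, $\{(0,1),(1,0)\}$ and $(1,1)$. The proposition says $CH^{\mathbf Z/2}_j(\mathbf P^1\times\mathbf P^1\times T)\cong CH^{\mathbf Z/2}_j(T)\oplus CH_{j-1}(T)\oplus CH^{\mathbf Z/2}_{j-2}(T)$: a fixed point, a swapped pair of lines, and the whole surface.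

*Proof.*

**Step 1: two opposite flags.** In $\mathbf P^N$ let
$$P^a=\{x_{a+1}=\dots=x_N=0\},\quad Q^a=\{x_0=\dots=x_{a-1}=0\},\quad C^a=P^a\setminus P^{a-1}\cong\mathbf A^a .$$
Put $P_f=\prod_\omega P^{f(\omega)}$, $Q_f=\prod_\omega Q^{f(\omega)}$, $C_f=\prod_\omega C^{f(\omega)}$. Then $\gamma P_f=P_{\gamma f}$, and likewise for $Q_f$ and $C_f$. In the coordinates $x_i/x_a$ on $C^a$, the cell $C_f$ is a linear (permutation) representation of $\Gamma'_f$, of dimension $|f|$. The variety $P_f$ has dimension $|f|$ and $Q_f$ has codimension $|f|$.

**Step 2: the maps.** Define $\varphi_f:CH^{\Gamma'_f}_j(T)\to CH^{\Gamma'}_{j+|f|}((\mathbf P^N)^\Omega\times T)$ as pullback to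
$$CH^{\Gamma'_f}_{j+|f|}(P_f\times T)=CH^{\Gamma'}_{j+|f|}\big((\Gamma'\times^{\Gamma'_f}P_f)\times T\big)$$
followed by pushforward along $\Gamma'\times^{\Gamma'_f}P_f\to(\mathbf P^N)^\Omega$. This last map is proper, since its source is $\bigsqcup_{h\in\Gamma'f}P_h$.

**Step 3: the $\varphi_f$ jointly surject.** Let $F_d=\bigcup_{|f|\le d}P_f$. It is closed, and equals $\bigcup_{|f|\le d}C_f$ because $P_f=\bigcup_{h\le f}C_h$. For $|f|=d$ the set $P_f\cap(F_d\setminus F_{d-1})$ is $C_f$, since $h\le f$ and $|h|=d$ force $h=f$. So $F_d\setminus F_{d-1}$ is the disjoint union of the finitely many closed pieces $C_f$ with $|f|=d$, and each is therefore also open in it.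

For $|f|=d$ the map $\varphi_f$ factors through $CH^{\Gamma'}_*(F_d\times T)$. The preimage of $F_d\setminus F_{d-1}$ in $\Gamma'\times^{\Gamma'_f}P_f$ is $\Gamma'\times^{\Gamma'_f}C_f$, which maps isomorphically onto the orbit of $C_f$. So $\varphi_f$ followed by restriction to this orbit is the homotopy isomorphism $CH^{\Gamma'_f}_j(T)\cong CH^{\Gamma'_f}_{j+d}(C_f\times T)$ of (E3), and its component on any other orbit of cells of the same dimension is $0$. By the exact sequence
$$CH^{\Gamma'}_*(F_{d-1}\times T)\to CH^{\Gamma'}_*(F_d\times T)\to CH^{\Gamma'}_*((F_d\setminus F_{d-1})\times T)\to0$$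
and induction on $d$, the images of the $\varphi_f$ with $|f|\le d$ generate $CH^{\Gamma'}_*(F_d\times T)$. For $d=N|\Omega|$ this is the whole group.

**Step 4: dual maps and a triangular matrix.** To prove injectivity, define
$$\psi_f:CH^{\Gamma'}_j((\mathbf P^N)^\Omega\times T)\to CH^{\Gamma'_f}_{j-|f|}(T)$$
as restriction to $\Gamma'_f$, then Gysin pullback to $Q_f\times T$ (a regular embedding of codimension $|f|$), then pushforward to $T$. Consider $\psi_{f'}\varphi_f$ with $|f|\le|f'|$. As a $\Gamma'_{f'}$-scheme, $\Gamma'\times^{\Gamma'_f}P_f=\bigsqcup_{h\in\Gamma'f}P_h$. Now $P^a\cap Q^b$ is empty unless $a\ge b$, so $P_h\cap Q_{f'}$ is empty unless $h\ge f'$ pointwise. As $|h|=|f|\le|f'|$, this forces $h=f'$. Gysin pullback commutes with proper pushforward, so only $h=f'$ can contribute. Hence $\psi_{f'}\varphi_f=0$ if $f'\notin\Gamma'f$.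

If $f'=f$, only the component $h=f$, which is $\Gamma'_f$-invariant, contributes. The intersection $P_f\cap Q_f$ is one $\Gamma'_f$-fixed point, because $P^a\cap Q^a$ is the $a$-th coordinate point, and it is transversal. So the contribution of a class $\beta$ is obtained by pulling $\beta$ back from $T$ to $P_f\times T$ and then applying the Gysin map of the section $T\to P_f\times T$ at that point. The composite is the identity, so $\psi_f\varphi_f=\mathrm{id}$.

**Step 5: injectivity.** Suppose $\sum_f\varphi_f(\beta_f)=0$ (one $f$ per orbit) with some $\beta_f\ne0$. Choose $f'$ with $\beta_{f'}\ne0$ and $|f'|$ maximal. Applying $\psi_{f'}$ kills all terms with $f\ne f'$, by Step 4, and leaves $\beta_{f'}=0$, a contradiction. All the maps used commute with external products and field extensions. $\square$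

**Corollary 8.** If all subgroups of $\Gamma'$ satisfy (3), then $CH^{L'}_*(\operatorname{Spec}\mathbf C)\to CH^{L'}_*(\operatorname{Spec}F)$ is surjective for all $F$. If all subgroups of $\Gamma'$ satisfy (4), then $CH^{L'}_*(\operatorname{Spec}\mathbf C)\otimes CH_*(Y)\to CH^{L'}_*(Y)$ is an isomorphism for all $Y$.

*Proof.*

**Step 1: decompose $CH^{L'}_j(T)$.** The torus $\mathbf G_m^\Omega$ acts freely on $(\mathbf A^{N+1}\setminus0)^\Omega$ with quotient $(\mathbf P^N)^\Omega$. The complement of $(\mathbf A^{N+1}\setminus0)^\Omega$ in the representation $(\mathbf A^{N+1})^\Omega$ of $L'$ has codimension $N+1$. By (E3), $CH^{L'}_j(T)\cong CH^{L'}_{j+(N+1)|\Omega|}((\mathbf A^{N+1})^\Omega\times T)$. By (E1) and (E2), removing the complement does not change this group as long as $j>\dim T-N-1$. Then (E5), for the torus of dimension $|\Omega|$, gives $CH^{L'}_j(T)\cong CH^{\Gamma'}_{j+N|\Omega|}((\mathbf P^N)^\Omega\times T)$. Apply Proposition 7 and write $f=N-g$; then $\Gamma'_f=\Gamma'_g$ and $N|\Omega|-|f|=|g|$. The result is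
$$CH^{L'}_j(T)\cong\bigoplus_{g:\Omega\to\{0,\dots,N\}\bmod\Gamma'}CH^{\Gamma'_g}_{j+|g|}(T)\qquad(j>\dim T-N-1),\tag{9.1}$$
compatibly with external products and field extension.

**Step 2: condition (3).** For given $j$ choose $N\ge-j$, so that (9.1) holds for $T=\operatorname{Spec}\mathbf C$ and $T=\operatorname{Spec}F$. The map in question is the direct sum of the maps $CH^{\Gamma'_g}_{j+|g|}(\operatorname{Spec}\mathbf C)\to CH^{\Gamma'_g}_{j+|g|}(\operatorname{Spec}F)$, which are surjective by (3) for $\Gamma'_g$.

**Step 3: condition (4).** Fix $Y$ and the degree $j$, and choose $N$ with $N+1>\dim Y-j$ and $N\ge 0$. The degree $j$ part of the tensor product is $\bigoplus_aCH^{L'}_a(\operatorname{Spec}\mathbf C)\otimes CH_{j-a}(Y)$. Only $a$ with $0\le j-a\le\dim Y$ matter, so $a\ge j-\dim Y>-N-1$, and (9.1) applies to $CH^{L'}_a(\operatorname{Spec}\mathbf C)$ for all these $a$. It also applies to $CH^{L'}_j(Y)$. So the product map in degree $j$ is the direct sum over $g$ of the maps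
$$\bigoplus_aCH^{\Gamma'_g}_{a+|g|}(\operatorname{Spec}\mathbf C)\otimes CH_{j-a}(Y)\to CH^{\Gamma'_g}_{j+|g|}(Y),$$
which are isomorphisms by (4) for $\Gamma'_g$. $\square$

## 10. Theorem B: ascent of (3) and (4) to the wreath product

Keep $\Omega=\Gamma$ and $G=\mu_m\wr_\Omega\Gamma$. Let $L=\mathbf G_m\wr_\Omega\Gamma$ act on $\mathbf A^\Omega$ by
$$(a,\gamma)\cdot x=a^m\,\gamma x .$$
This is an action, since $a^m\gamma(b^m\delta x)=(a\cdot{}^\gamma b)^m\gamma\delta x$. The open set $\mathbf G_m^\Omega\subset\mathbf A^\Omega$ is a single orbit, and the stabilizer of $(1,\dots,1)$ is $\mu_m^\Omega\rtimes\Gamma=G$. By (E4), (E2) and (E3), for every $T$ with trivial action,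
$$CH^L_j(T)\cong CH^L_{j+|\Omega|}(\mathbf A^\Omega\times T)\twoheadrightarrow CH^L_{j+|\Omega|}(\mathbf G_m^\Omega\times T)\cong CH^G_j(T).\tag{10.1}$$

**"If" in (b).** Suppose all subgroups of $\Gamma$ satisfy (3). The maps $CH^L_*(\operatorname{Spec}\mathbf C)\to CH^L_*(\operatorname{Spec}F)\to CH_*(BG_F)$ are surjective, the first by Corollary 8 with $\Gamma'=\Gamma$ and the second by (10.1). As (10.1) commutes with field extension, the composite factors through $CH_*(BG)\to CH_*(BG_F)$, which is therefore surjective. So $G$ satisfies (3).

**"If" in (c).** Suppose all subgroups of $\Gamma$ satisfy (4). Let $Z=\mathbf A^\Omega\setminus\mathbf G_m^\Omega$, and let $Y$ be a scheme over $\mathbf C$.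

*Step 1: reduce to a surjectivity over $Z$.* By (E2) and right exactness of the tensor product, the diagram
$$\begin{array}{ccccccc}CH^L_*(Z)\otimes CH_*(Y)&\to&CH^L_*(\mathbf A^\Omega)\otimes CH_*(Y)&\to&CH^L_*(\mathbf G_m^\Omega)\otimes CH_*(Y)&\to&0\\ \downarrow&&\downarrow&&\downarrow\\ CH^L_*(Z\times Y)&\to&CH^L_*(\mathbf A^\Omega\times Y)&\to&CH^L_*(\mathbf G_m^\Omega\times Y)&\to&0\end{array}$$
has exact rows. The middle arrow is an isomorphism by (E3) and Corollary 8. By (10.1) the right arrow is the product map for $G$, which we want to be an isomorphism. It is surjective because the middle arrow and the lower right map are. Suppose now that the left arrow is surjective. If $r$ in the upper right group goes to $0$, lift $r$ to $u$ in the upper middle group. The image of $u$ in the lower middle group comes from $CH^L_*(Z\times Y)$, hence from some $z$ in the upper left group. Since the middle arrow is injective, $u$ is the image of $z$, so $r=0$. It remains to prove that the left arrow is surjective.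

*Step 2: stratify $Z$ by the number of zero coordinates.* Let $Z_d\subset\mathbf A^\Omega$ be the closed set of points with at least $d$ zero coordinates, so $Z=Z_1$. Then $Z_d\setminus Z_{d+1}=\bigsqcup_{|S|=d}\mathbf G_m^{\Omega\setminus S}$, where the piece of $S$ consists of the points whose zero set is exactly $S$. Each piece is closed, hence open and closed, in $Z_d\setminus Z_{d+1}$. The group $L$ permutes the pieces through $\Gamma$, and the stabilizer of the piece of $S$ is $L_S=\mathbf G_m\wr_\Omega\Gamma_S$. By (E4),
$$CH^L_*((Z_d\setminus Z_{d+1})\times Y)=\bigoplus_{S\bmod\Gamma,\ |S|=d}CH^{L_S}_*(\mathbf G_m^{\Omega\setminus S}\times Y).$$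

*Step 3: products span on each stratum.* Since $\mathbf G_m^{\Omega\setminus S}$ is open in the $L_S$-representation $\mathbf A^{\Omega\setminus S}$, each summand is, up to a degree shift, a quotient of $CH^{L_S}_*(Y)$. By Corollary 8 for $\Gamma'=\Gamma_S$, acting on the whole set $\Omega$, that group is the image of $CH^{L_S}_*(\operatorname{Spec}\mathbf C)\otimes CH_*(Y)$. So every class on the stratum times $Y$ is a sum of products.

*Step 4: products span on $Z\times Y$.* We use descending induction on $d$, starting from $Z_{|\Omega|+1}=\emptyset$. Assume the product map is surjective for $Z_{d+1}$, and let $x\in CH^L_*(Z_d\times Y)$. By Step 3 the restriction of $x$ to the open stratum is $\sum a_i\times y_i$. Lift each $a_i$ to $\hat a_i\in CH^L_*(Z_d)$ by (E2). Then $x-\sum\hat a_i\times y_i$ comes from $CH^L_*(Z_{d+1}\times Y)$, where every class is a sum of products. So the product map is surjective for $Z_d$, and finally for $Z=Z_1$.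

Hence $G$ satisfies (4), and Theorem B is proved. $\blacksquare$

**Example.** For $\Gamma=\mathbf Z/2$ and $m=2$ the subgroups of $\Gamma$ are abelian, so they satisfy (4) by Section 3. Theorem B shows that the dihedral group of order $8$ from Section 1 satisfies (4). In this example the four conditions agree.

## 11. Symmetric groups, stable birational classes, and the remaining implications

*Every finite group obstructs some rational $BG$.* Let $H$ be a finite group of order $n$ and let $G=\mathbf Z/n!\wr S_n$ be the regular wreath product. Since $\mathbf C^n/S_n=\mathbf A^n$, Lemma 1 gives a faithful representation $V$ of $G$ with $V/G$ rational. The integer $n!$ is a multiple of $|S_n|$, so Theorem B applies with $\Gamma=S_n$: if $G$ satisfies (3) (resp. (4)), then so does $H\subset S_n$.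

*No stably birational criterion.* No property that depends only on the stable birational class of $V/G$ can characterize (3) or (4). The trivial group and the group $G$ of Theorem A are in the same class, since both have rational quotients, but only the trivial group satisfies (3) and (4).

*What is not decided here.* The implications (1)⇒(2) and (4)⇒(3)⇒(2) hold (the last is due to Totaro), and Theorem A shows that (1) and (2) imply neither (3) nor (4). The arguments above do not decide whether (2)⇒(1), (3)⇒(1) or (3)⇒(4). None of these is needed for the question whether all four conditions are equivalent, whose answer is no.
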